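\title{Hamilton cycles in graphs of given minimum degree perturbed by a random geometric graph}

\begin{abstract}
Let $H$ be a graph on $n$ vertices with minimum degree at least $\alpha n$, where $\alpha=\alpha(n)\in(0,1/2)$ is arbitrary, and add to $H$ the edges of a random geometric graph of radius $r$ in $[0,1]^d$. We prove that the union is asymptotically almost surely Hamiltonian when $r=(C\log(1/\alpha)/n)^{1/d}$, for a constant $C$ depending only on $d$. The order $\log(1/\alpha)$ is necessary. When $\alpha\to0$ and $\alpha\ge n^{-\gamma}$ with $\gamma<1/d$ fixed, the optimal constant is $1$ for $d=1$ and the reciprocal of the volume of the unit ball for $d\ge2$. The proof isolates a deterministic criterion: the geometric graph is organized into small cliques, edges of $H$ attach the vertices and join the pieces that the geometric graph leaves apart, and an Eulerian multigraph on the cliques guides the cycle.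
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix an integer $d\ge1$. For a positive integer $n$ and a real number $r>0$, let $X_1,\ldots,X_n$ be independent points distributed uniformly in $[0,1]^d$, and join distinct $i,j\in V=\{1,\ldots,n\}$ by an edge when $\lVert X_i-X_j\rVert\le r$, where $\lVert\cdot\rVert$ is the Euclidean norm. This is the \emph{random geometric graph} $G^d(n,r)$. If $H$ is a deterministic graph on $V$, then $H\cup G^d(n,r)$ is the graph on $V$ whose edge set is the union of the two edge sets. A graph is \emph{Hamiltonian} if it has a cycle through all of its vertices. We write $\delta(H)$ for the minimum degree of $H$ and $N_H(v)$ for the set of neighbors of $v$ in $H$. An event holds \emph{asymptotically almost surely} (a.a.s.) if its probability tends to $1$ as $n\to\infty$. Logarithms are natural, $B(x,t)$ is the closed ball with center $x$ and radius $t$, and $\theta_d$ is the volume of the unit ball of $\mathbb R^d$.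

Given $\alpha=\alpha(n)\in(0,1/2)$, how large must $r$ be for $H\cup G^d(n,r)$ to be a.a.s.\ Hamiltonian whenever $\delta(H)\ge\alpha n$?

Neither graph need be Hamiltonian on its own. The complete bipartite graph with parts $A$ and $B$, $|A|<n/2$, has minimum degree $|A|$ and no Hamilton cycle, because its cycles alternate between the parts. (For $\delta(H)\ge n/2$ and $n\ge3$, Dirac's theorem makes $H$ Hamiltonian; this is why one takes $\alpha<1/2$.) In $G=G^d(n,r)$, a vertex whose point is at distance at least $r$ from the boundary of the cube has expected degree $(n-1)\theta_dr^d$ and is isolated with probability $(1-\theta_dr^d)^{n-1}$, roughly $\exp(-\theta_dnr^d)$. So $nr^d$ is the natural scale, and as long as $\theta_d nr^d$ is well below $\log n$ one expects isolated vertices.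

The same two examples suggest an answer for the union. Let $H$ be complete bipartite with $|A|=\lceil\alpha n\rceil$. Deleting $A$ from a Hamilton cycle of $H\cup G$ leaves at most $|A|$ paths, which cover $B$ and use edges of $G$ only. Hence $G[B]$ has at most $\lceil\alpha n\rceil$ components. For small $\alpha$, the graph $G[B]$ has about $n\exp(-\theta_dnr^d)$ isolated vertices, and comparing this with $\alpha n$ gives the condition $\theta_dnr^d\ge\log(1/\alpha)$. One guesses that nothing worse happens, so that $nr^d=C\log(1/\alpha)$ suffices for all $H$. This conjecture comes from the paper of Espuny D\'iaz~\cite{ED}, and our first theorem confirms it.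

\begin{theorem}\label{thm:main}
For every integer $d\ge1$ there is a constant $C=C(d)$ such that for every function $\alpha=\alpha(n)\in(0,1/2)$ and all $n$-vertex graphs $H=H_n$ with $\delta(H)\ge\alpha n$, a.a.s.\ the graph $H\cup G^d\bigl(n,(C\log(1/\alpha)/n)^{1/d}\bigr)$ is Hamiltonian.
\end{theorem}

For constant $\alpha$ the theorem asks for a geometric graph of constant expected degree. For $\alpha<n^{-1/10}$ it asks for $nr^d$ of order at least $\log n$, and the proof shows that $G$ alone is then Hamiltonian. In between, for instance at $\alpha=1/\log n$, where $nr^d=C\log\log n$, both graphs may be needed.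

The count of isolated vertices also predicts the constant, with one correction. On the line, a single empty interval of length $r$ to the right of a point already ends a component. This has probability about $e^{-nr}$, much more than the probability $e^{-2nr}$ of isolation. We therefore put
\[
\kappa_1=1,\qquad \kappa_d=\theta_d\quad(d\ge2).
\]

\begin{theorem}\label{thm:sharp}
Let $d\ge1$, let $\varepsilon\in(0,1/2)$, and let $\alpha=\alpha(n)\to0$.
\begin{enumerate}
\item[(i)] Let $\gamma\in(0,1/d)$ be fixed and $\alpha\ge n^{-\gamma}$. If $r\ge\bigl(\frac{(1+\varepsilon)\log(1/\alpha)}{\kappa_dn}\bigr)^{1/d}$, then for all $H$ with $\delta(H)\ge\alpha n$, a.a.s.\ $H\cup G^d(n,r)$ is Hamiltonian.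
\item[(ii)] Let $\alpha\ge1/n$. If $r\le\bigl(\frac{(1-\varepsilon)\log(1/\alpha)}{\kappa_dn}\bigr)^{1/d}$, then there are graphs $H$ with $\delta(H)\ge\alpha n$ for which a.a.s.\ $H\cup G^d(n,r)$ is not Hamiltonian.
\end{enumerate}
\end{theorem}

Part (ii), applied for instance with $\alpha=n^{-1/2}$, shows that every admissible $C$ in Theorem~\ref{thm:main} satisfies $C\ge1/\kappa_d$. The two parts together show that $1/\kappa_d$ is the exact constant when $\alpha\to0$ and $\alpha\ge n^{-\gamma}$ with $\gamma<1/d$.

Section~\ref{sec:lower} makes the counting argument above rigorous. Section~\ref{sec:skeleton} contains the deterministic core of both upper bounds, Proposition~\ref{prop:det}, and Section~\ref{sec:random} verifies two of its hypotheses once and for all for random points. Theorem~\ref{thm:main} then follows from a grid of mesh comparable to $r$ (Section~\ref{sec:main}), and Theorem~\ref{thm:sharp}(i) from a much finer grid and a geometric lemma (Section~\ref{sec:sharp}). Throughout, $G=G^d(n,r)$. For fixed points, increasing $r$ only adds edges; this preserves Hamiltonicity and does not increase the number of components.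

\section{Too many components: proof of Theorem~\ref{thm:sharp}(ii)}\label{sec:lower}

We use the inequalities $e^{-v-v^2}\le1-v\le e^{-v}$ for $0\le v\le1/2$, and Chebyshev's inequality in the following form. If $I=I_n\ge0$ satisfies $\mathbb EI\to\infty$ and $\mathbb E[I(I-1)]\le(1+o(1))(\mathbb EI)^2$, then $\operatorname{Var}I=\mathbb E[I(I-1)]+\mathbb EI-(\mathbb EI)^2=o((\mathbb EI)^2)$, so a.a.s.\ $I\ge\frac12\mathbb EI$.

Let $H$ be the complete bipartite graph with parts $A$ and $B=V\setminus A$, where $|A|=\lceil\alpha n\rceil$. Since $\alpha n\ge1$ we have $|A|\le2\alpha n$, and since $\alpha\to0$ we have $n':=|B|=(1-o(1))n$ and $\delta(H)=|A|\ge\alpha n$ for large $n$. As explained in the introduction, $H\cup G$ is not Hamiltonian if $G[B]$ has more than $2\alpha n$ components. By monotonicity we may take $r$ as large as allowed. So let $\Lambda=\log(1/\alpha)\le\log n$ and $v=\kappa_dr^d$ with $nv=(1-\varepsilon)\Lambda$. Then $r\to0$, $nv^2=(nv)^2/n\to0$, and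
\begin{equation}\label{eq:first}
n(1-v)^{n}\ge ne^{-nv-nv^2}=(1-o(1))\,n\alpha^{1-\varepsilon},\qquad n\alpha^{1-\varepsilon}\ge n^{\varepsilon}\to\infty .
\end{equation}
In each dimension we define a lower bound $I$ for the number of components of $G[B]$ with $\mathbb EI\ge(1-o(1))n\alpha^{1-\varepsilon}$ and $\mathbb E[I(I-1)]\le(1+o(1))(\mathbb EI)^2$. Then a.a.s.\ $I\ge\frac13n\alpha^{1-\varepsilon}$, and this exceeds $2\alpha n$ for large $n$ because $\alpha^{-\varepsilon}\to\infty$.

\subsection*{Dimension $d\ge2$}
Let $I$ be the number of isolated vertices $i$ of $G[B]$ with $X_i\in[r,1-r]^d$. For such a point the ball $B(X_i,r)$ lies in $[0,1]^d$ and has volume $v$, so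
\[
\mathbb EI=n'(1-2r)^d(1-v)^{n'-1}\ge(1-o(1))\,n\alpha^{1-\varepsilon}
\]
by \eqref{eq:first}. Suppose that $i\ne j$ are both counted. Then $\lVert X_i-X_j\rVert>r$, and the other $n'-2$ points avoid $B(X_i,r)\cup B(X_j,r)$. If the distance exceeds $2r$, this union has volume $2v$. Otherwise it has volume at least $\frac32v$: a point $y\in B(X_j,r)$ with $\langle y-X_j,X_j-X_i\rangle\ge0$ satisfies $\lVert y-X_i\rVert^2\ge\lVert X_j-X_i\rVert^2>r^2$, so half of the second ball misses the first. Since $\lVert X_i-X_j\rVert\le2r$ has probability at most $\theta_d(2r)^d$,
\[
\mathbb E[I(I-1)]\le n'^2\Bigl[(1-2r)^{2d}(1-2v)^{n'-2}+\theta_d(2r)^d\bigl(1-\tfrac32v\bigr)^{n'-2}\Bigr].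
\]
Divide by $(\mathbb EI)^2=n'^2(1-2r)^{2d}(1-v)^{2n'-2}$. As $1-2v\le(1-v)^2$, the first term contributes at most $(1-v)^{-2}\to1$. The second contributes at most
\[
O(r^d)\exp\Bigl(-\tfrac32v(n'-2)+2n'(v+v^2)\Bigr)=O(r^d)\,e^{n'v/2}=O\Bigl(\frac{\log n}{n}\Bigr)e^{\Lambda/2}=O\Bigl(\frac{\log n}{n^{1/2}}\Bigr),
\]
which tends to $0$; here $\Lambda\le\log n$ was used.

\subsection*{Dimension $d=1$}
Now $v=r$. Let $I$ be the number of $i\in B$ such that $X_i\le1-r$ and no $X_j$ with $j\in B$ lies in $(X_i,X_i+r]$. No edge of $G[B]$ joins a point in $[0,X_i]$ to a point to the right of $X_i$, so $X_i$ is the rightmost point of its component. The points are almost surely distinct, so $G[B]$ has at least $I$ components. By \eqref{eq:first},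
\[
\mathbb EI=n'(1-r)(1-r)^{n'-1}\ge(1-o(1))\,n\alpha^{1-\varepsilon}.
\]
If $i\ne j$ are both counted, then almost surely $|X_i-X_j|>r$, so the two forbidden intervals are disjoint subsets of $[0,1]$. Hence
\[
\mathbb E[I(I-1)]\le n'^2(1-2r)^{n'-2}\le n'^2(1-r)^{2n'-4}=(1-r)^{-4}(\mathbb EI)^2 .
\]
This completes the proof of Theorem~\ref{thm:sharp}(ii). \qed

\section{Skeletons and links}\label{sec:skeleton}

\subsection{The idea on the line}\label{sub:line}

Let $d=1$, and cut $[0,1]$ into equal intervals of length at most $r/2$, so that two vertices are adjacent in $G$ whenever their points lie in the same interval or in neighboring intervals. Call an interval dense if it contains at least six points. If all intervals are dense, $G$ is Hamiltonian: walk to the right taking one vertex from each interval, then walk back collecting all the remaining vertices.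

Now suppose that the intervals are, from left to right, $Q_1,\ldots,Q_4$ (dense), some intervals that together contain a single vertex $v$, and $Q_5,Q_6,Q_7$ (dense). The graph $G$ may leave $v$ isolated and may have no edge between the runs $Q_1,\ldots,Q_4$ and $Q_5,Q_6,Q_7$. Then $v$ needs two edges of $H$. Suppose that $v$ has $H$-neighbors in $Q_2$ and in $Q_4$, and use these two edges. A cycle crosses every cut an even number of times, so one edge of $H$ between the two runs is not enough; suppose we find two disjoint ones, from $Q_1$ to $Q_6$ and from $Q_1$ to $Q_7$. We call these three paths of $H$ links; see Figure~\ref{fig:euler}.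

How often should the cycle pass between neighboring intervals along edges of $G$? Parity decides. The set $Q_1$ is left by two links, so the number of passages between $Q_1$ and $Q_2$ must be even, and we take two. The set $Q_1\cup Q_2$ is left by three links, so the number of passages between $Q_2$ and $Q_3$ must be odd, and we take one. The same rule gives one passage for $Q_3Q_4$, two for $Q_5Q_6$ and one for $Q_6Q_7$. The resulting multigraph on the intervals is connected, with degrees $4,4,2,2,2,4,2$, and
\[
Q_1,\;Q_2,\;(v),\;Q_4,\;Q_3,\;Q_2,\;Q_1,\;Q_6,\;Q_5,\;Q_6,\;Q_7,\;Q_1
\]
is a closed walk that uses each of its ten edges once. To turn the walk into a Hamilton cycle, give every edge its own end vertices inside the intervals. Each visit to an interval enters at one such vertex and leaves from another; on one of the visits, insert between them all vertices of the interval that are not ends of edges. An interval has two neighbors, each reached at most twice, so six vertices suffice as long as no interval contains more than two ends of links.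

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.0,cell/.style={circle,draw,minimum size=7mm,inner sep=0pt}]
\foreach \i/\x in {1/0,2/1.5,3/3,4/4.5,5/7.5,6/9,7/10.5}
  \node[cell] (q\i) at (\x,0) {$Q_\i$};
\node[circle,fill,inner sep=1.5pt,label=right:$v$] (v) at (6,0) {};
\draw[thick] (q1) to[bend left=15] (q2); \draw[thick] (q1) to[bend right=15] (q2);
\draw[thick] (q2)--(q3); \draw[thick] (q3)--(q4);
\draw[thick] (q5) to[bend left=15] (q6); \draw[thick] (q5) to[bend right=15] (q6);
\draw[thick] (q6)--(q7);
\draw[dashed] (q2) to[bend left=40] (v); \draw[dashed] (v)--(q4);
\draw[dashed] (q1) to[out=-50,in=-130,looseness=0.45] (q6);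
\draw[dashed] (q1) to[out=-85,in=-110,looseness=0.55] (q7);
\end{tikzpicture}
\caption{Circles are cliques of $G$; consecutive cliques joined by a solid edge are completely joined in $G$. Dashed lines are edges of $H$; they form three links, one of them through the vertex $v$. A solid edge is drawn once if an odd number of link ends lie on each side of it within its run $Q_1,\ldots,Q_4$ or $Q_5,Q_6,Q_7$, and twice otherwise. All degrees become even.}\label{fig:euler}
\end{figure}

The difficulty in general is to find the links, since of $H$ we know only its minimum degree. If $H$ is the complete bipartite graph of Section~\ref{sec:lower}, every link uses one of only about $\alpha n$ vertices. Moreover, once an interval contains two link ends, all its other vertices are lost for later links. So the number of links, multiplied by the number of points per interval, must stay well below $\alpha n$.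

\subsection{The criterion}

The following definition keeps what the example used. It allows a cell to be larger than the clique at its center; this freedom is needed only in Section~\ref{sec:sharp}.

\begin{definition}\label{def:skeleton}
Let $G$ be a graph on $V$ and $\Delta\ge1$ an integer. A \emph{$\Delta$-skeleton} of $G$ consists of a nonempty finite set $\mathcal Q$ of \emph{cells}, pairwise disjoint sets $V_Q\subseteq V$ for $Q\in\mathcal Q$, \emph{cores} $C_Q\subseteq V_Q$, and a graph $\Gamma$ on $\mathcal Q$, such that:
\begin{enumerate}
\item[(S1)] $\Gamma$ has maximum degree at most $\Delta$;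
\item[(S2)] each $C_Q$ is a clique of $G$, and $C_Q\cup C_{Q'}$ is a clique of $G$ whenever $QQ'$ is an edge of $\Gamma$;
\item[(S3)] $|C_Q|\ge2\Delta+2$, and for every $T\subseteq C_Q$ with $2\le|T|\le2\Delta+2$ and all distinct $y,y'\in T$ there is a path in $G$ from $y$ to $y'$ with vertex set $(V_Q\setminus T)\cup\{y,y'\}$.
\end{enumerate}
The vertices outside $\bigcup_QV_Q$ are \emph{stray}, and $\beta$ is their number. The components of $\Gamma$ are the \emph{clusters}, and $m\ge1$ is their number. The \emph{core of a cluster} is the union of the cores of its cells, and $\nu=\sum_Q|C_Q|$.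
\end{definition}

If $V_Q=C_Q$ is a clique with at least $2\Delta+2$ vertices, then (S3) holds for $Q$: list $y$, then $C_Q\setminus T$ in any order, then $y'$.

\begin{proposition}\label{prop:det}
Let $G$ and $H$ be graphs on a set $V$ of $n\ge3$ vertices, and fix a $\Delta$-skeleton of $G$. Then $H\cup G$ is Hamiltonian if either $m=1$ and $\beta=0$, or the following hold for some $\alpha>0$:
\begin{enumerate}
\item[(H1)] $\nu\ge\frac{19}{20}n$;
\item[(H2)] $m\le\alpha n/100$, and the cores of any at most $3m+2\beta$ cells contain in total at most $\alpha n/100$ vertices;
\item[(H3)] for every $v\in V$ and every union $Y$ of cores of clusters with $|Y|\ge n/5$ we have $|N_H(v)\cap Y|\ge\alpha n/10$.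
\end{enumerate}
\end{proposition}

A bound on $\delta(H)$ cannot replace (H3). Let $12$ divide $n$, let $G=H$ be the disjoint union of two cliques of size $n/2$, split each clique into cells $V_Q=C_Q$ of size $6$, and let $\Gamma$ consist of two paths. With $\Delta=2$, $\alpha=1/3$ and $n$ large, (H1), (H2) and $\delta(H)\ge\alpha n$ hold, but $H\cup G$ is disconnected.

\begin{proof}[Proof of Proposition~\ref{prop:det}]
\emph{Step 1: links.} A \emph{link} is a path in $H$ with two distinct ends in cores, whose inner vertices, if any, are stray. We construct pairwise vertex-disjoint links such that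
\begin{enumerate}
\item[(L1)] every stray vertex lies on a link;
\item[(L2)] every cell contains at most two link ends;
\item[(L3)] every cluster contains an even number of link ends;
\item[(L4)] the graph on the clusters in which two clusters are joined when a link runs between them is connected.
\end{enumerate}
If $m=1$ and $\beta=0$, the empty family works. So assume (H1)--(H3).

To secure (L2), we declare a cell \emph{used} as soon as it receives link ends, and never choose ends in it again. This creates a danger: a cluster may consist of one cell, and if that cell is used up, the cluster can no longer be joined to the others. So we first reserve, for each cluster $Z$, a cell $Q_Z$ of $Z$ and two distinct vertices $u_Z,u'_Z\in C_{Q_Z}$, and we declare the $m$ cells $Q_Z$ used from the start. There will be at most $\beta+(m-1)$ steps, each declaring at most two more cells used. Hence at most $m+2\beta+2(m-1)\le3m+2\beta$ cells are ever used, and by (H2) their cores contain at most $\alpha n/100$ vertices. A core vertex is \emph{available} if its cell is not used at the current moment, and a cluster is \emph{rich for} a vertex $v$ if its core contains at least two available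 vertices of $N_H(v)$. At every moment and for every $v\in V$,
\begin{equation}\label{eq:rich}
\text{the cores of the clusters that are not rich for $v$ have fewer than $n/5$ vertices in total.}
\end{equation}
Indeed, let $Y$ be the union of these cores. It contains at most $m\le\alpha n/100$ available neighbors of $v$. If $|Y|\ge n/5$, then by (H3) it would contain at least $\alpha n/10-\alpha n/100>\alpha n/100$ of them.

\emph{Stage 1: stray vertices.} Treat the stray vertices $v$ one at a time. Since $\nu\ge n/5$, some cluster is rich for $v$ by \eqref{eq:rich}. Choose two distinct available neighbors $w,w'$ of $v$ in its core, take the link $wvw'$, and declare the cells of $w$ and $w'$ (possibly one cell) used. Choosing both ends in one cluster preserves (L3).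

\emph{Stage 2: joining the clusters.} We maintain a partition of the clusters into \emph{groups}, initially singletons, such that the clusters of each group are connected by links. Some reserved pairs will be marked \emph{spent}, and we keep the invariant that a group of $j$ clusters contains exactly $j-1$ clusters with a spent pair. Thus every group still owns one unspent pair. Statement \eqref{eq:rich} finds neighbors only inside large sets, so each merging step starts from a small group and looks for neighbors outside it.

While there are at least two groups, choose a group $\mathcal Z$ whose clusters have at most $\nu/2\le n/2$ core vertices in total, let $Z\in\mathcal Z$ be its cluster with unspent pair, and write $u=u_Z$, $u'=u'_Z$. By \eqref{eq:rich} and (H1), the clusters that are rich for both $u$ and $u'$ have more than $\nu-\frac25n\ge\frac{11}{20}n>\frac n2$ core vertices in total, so one of them, $Z^*$, is not in $\mathcal Z$. Its core contains two available neighbors of $u$ and two of $u'$, so we can choose available vertices $w\in N_H(u)$ and $w'\in N_H(u')$ in it with $w\neq w'$. Take the links $uw$ and $u'w'$, mark the pair of $Z$ spent, declare the cells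 of $w$ and $w'$ used, and merge $\mathcal Z$ with the group of $Z^*$. If the groups had $j_1$ and $j_2$ clusters, the new group has $(j_1-1)+(j_2-1)+1=(j_1+j_2)-1$ spent pairs, so the invariant persists.

After $m-1$ such steps one group remains, which gives (L4). Stage~1 gives (L1). Every step adds an even number of link ends to each cluster, which gives (L3). A reserved cell $Q_Z$ can contain no link ends other than $u_Z,u'_Z$, and these are used in at most one step. Any other cell receives ends in at most one step, at most two of them, and they are distinct. This gives (L2) and the disjointness of the links.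

\emph{Step 2: an Eulerian multigraph.} For each cluster fix a spanning tree of it in $\Gamma$. Removing an edge $e$ of this tree leaves two subtrees, and by (L3) the numbers of link ends in them have the same parity. Give $e$ multiplicity $1$ if this parity is odd and multiplicity $2$ if it is even. Let $\mathfrak M$ be the multigraph on $\mathcal Q$ that consists of the tree edges with these multiplicities and, for each link, one edge joining the cells of its ends. This edge may be a loop, which counts twice in the degree. By (L4), $\mathfrak M$ is connected.

Let $Q$ be a cell of the cluster $Z$, containing $p_Q$ link ends. Removing $Q$ from the tree of $Z$ leaves one subtree for each tree edge at $Q$, and the multiplicity of that edge is congruent modulo $2$ to the number of link ends in that subtree. So the multiplicities at $Q$ add up, modulo $2$, to the number of link ends of $Z$ outside $Q$, which is congruent to $p_Q$ by (L3). Hence $\deg_{\mathfrak M}(Q)\equiv2p_Q\equiv0\pmod 2$. By (S1) and (L2), $\deg_{\mathfrak M}(Q)\le2\Delta+2$.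

If $\mathfrak M$ has no edge, then there is only one cell $Q$ and no link, so $V_Q=V$ by (L1). Then (S3) with $T=\{y,y'\}$ gives a path from $y$ to $y'$ through all $n\ge3$ vertices, and the edge $y'y$ closes it to a Hamilton cycle. From now on $\mathfrak M$ has an edge. Being connected, it has only positive even degrees, and therefore it has an Euler circuit: a cyclic sequence $e_1,\ldots,e_t$ of oriented edges that contains each edge exactly once and in which each edge ends at the cell where the next one starts.

\emph{Step 3: the cycle.} Each edge of $\mathfrak M$ has two ends, and $\deg_{\mathfrak M}(Q)$ of all these ends are at $Q$. Assign to each end at $Q$ a vertex of $C_Q$, its \emph{terminal}, so that all terminals are distinct: for the edge of a link take the ends of the link, and for the copies of tree edges take new vertices, which exist because $|C_Q|\ge2\Delta+2\ge\deg_{\mathfrak M}(Q)$. The two terminals of a copy of a tree edge are adjacent in $G$ by (S2). Thus each $e_i$ is realized by a path $P_i$ of $H\cup G$ between its terminals. These paths are vertex-disjoint, and together they cover exactly the terminals and the stray vertices. Let $T_Q$ be the set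 of terminals in $Q$, so that $2\le|T_Q|\le2\Delta+2$.

Between $e_i$ and $e_{i+1}$ (indices cyclic) the circuit \emph{visits} a cell $Q$: the path $P_i$ ends at a terminal $y\in T_Q$ and $P_{i+1}$ starts at a terminal $y'\in T_Q$. These belong to different ends, so $y\ne y'$ (for $t=1$ they are the two ends of a loop), and each terminal occurs in exactly one visit. For each cell $Q$ select one visit, and there connect $y$ to $y'$ by the path from (S3) with $T=T_Q$; its inner vertices are those of $V_Q\setminus T_Q$. At all other visits use the edge $yy'$, present by (S2). The result is a cyclic sequence of vertices, consecutive ones adjacent in $H\cup G$, in which each terminal, each stray vertex and each vertex of each $V_Q\setminus T_Q$ occurs exactly once. Since $n\ge3$, it is a Hamilton cycle.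
\end{proof}

\section{Skeletons from a grid}\label{sec:random}

We recall two concentration inequalities. A random variable is \emph{hypergeometric} if it has the form $|S\cap Y|$, where $S$ is a fixed subset of a finite set and $Y$ is a uniformly random subset of given size.
\begin{itemize}
\item \emph{Chernoff bound.} If $X$ is binomial or hypergeometric with mean $M$, then $\mathbb P(X\le M/2)\le e^{-M/8}$. For the hypergeometric case see \cite{Hoe} or \cite[Theorem 2.10]{JLR}.
\item \emph{McDiarmid's inequality.} If $f=f(X_1,\ldots,X_n)$ is a function of independent random variables and changing one argument changes $f$ by at most $1$, then $\mathbb P(f\ge\mathbb Ef+t)\le e^{-2t^2/n}$ for $t\ge0$.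
\end{itemize}

For an integer $k\ge1$, cut $[0,1]$ into the intervals $[\frac{j-1}k,\frac jk)$ for $j<k$ and $[\frac{k-1}k,1]$. Their products partition $[0,1]^d$ into $N=k^d$ \emph{cubes} of side $1/k$, which form the \emph{grid}. Let $N_Q$ be the number of points $X_i$ in the cube $Q$; it is binomial with mean $\mu=n/N$. We call $(N_Q)_Q$ the \emph{counts}. Two cubes are \emph{face-adjacent} if their index vectors differ in exactly one coordinate, by $1$. Face-adjacency is a connected graph on the cubes with maximum degree at most $2d$.

\begin{lemma}\label{lem:grid}
If $a\ge1$ cubes are removed from the grid, the face-adjacency graph on the remaining cubes has at most $2da$ components.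
\end{lemma}

\begin{proof}
Since the full graph is connected, each component contains a cube that is face-adjacent to a removed cube, and the removed cubes have at most $2da$ neighbors.
\end{proof}

Our skeletons will have cubes as cells. The next proposition reduces Hamiltonicity to a bound $s$ on $3m+2\beta$. The first condition in \eqref{eq:s} is the budget described at the end of Section~\ref{sub:line}; the second pays for a union bound over sets of $s$ cubes.

\begin{proposition}\label{prop:rand}
Let $n\ge3$, $\alpha\in(0,1)$, $\delta(H)\ge\alpha n$, and consider a grid with $N\le n$. Let $s>0$ satisfy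
\begin{equation}\label{eq:s}
s\mu\le\frac{\alpha n}{1000},\qquad s\log\frac{en}{s}\le\frac{\alpha n}{200}.
\end{equation}
Let $\mathcal E$ be an event determined by the counts. Suppose that on $\mathcal E$ the graph $G$ has a $\Delta$-skeleton, for some $\Delta$, in which $\mathcal Q$ is a set of cubes, $C_Q=\{i:X_i\in Q\}$, the set $\mathcal Q$ and the graph $\Gamma$ are determined by the counts, $\nu\ge\frac{19}{20}n$, and $3m+2\beta\le s$. Then $H\cup G$ is Hamiltonian with probability at least
\[
\mathbb P(\mathcal E)-e^{-\alpha n/200}-ne^{-\alpha n/100}.
\]
\end{proposition}

\begin{proof}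
Since $\mu\ge1$, the first condition in \eqref{eq:s} gives $s\le\alpha n/1000\le n$. On $\mathcal E$, (H1) holds and $m\le s\le\alpha n/100$. By Proposition~\ref{prop:det} it remains to bound the probabilities that the second half of (H2) or (H3) fails.

\emph{Few cubes contain few points.} We show that with probability at least $1-e^{-\alpha n/200}$ any at most $s$ cubes contain in total at most $\alpha n/100$ points; on $\mathcal E$ this gives (H2). The number of points in a fixed set of $j\le s$ cubes is binomial with parameters $n$ and $p=j/N$, and $np=j\mu\le\alpha n/1000$. Let $h$ be the least integer greater than $\alpha n/100$. The probability of at least $h$ points is at most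
\[
\binom nhp^h\le\Bigl(\frac{enp}h\Bigr)^h\le\Bigl(\frac e{10}\Bigr)^h\le e^{-h}\le e^{-\alpha n/100},
\]
because $e^2<10$. Since $N\le n$ and $s\le n$, the number of sets of at most $s$ cubes is at most
\[
\sum_{i\le s}\binom ni\le\sum_{i\le s}\binom ni\Bigl(\frac ns\Bigr)^{s-i}\le\Bigl(\frac ns\Bigr)^s\Bigl(1+\frac sn\Bigr)^n\le\Bigl(\frac{en}s\Bigr)^s\le e^{\alpha n/200},
\]
and the union bound gives the claim.

\emph{Neighborhoods spread evenly.} The point is that $H$ is fixed in terms of the labels $1,\ldots,n$, while the clusters depend only on the counts. Each of the $N^n$ assignments of vertices to cubes is equally likely. Condition on counts that belong to $\mathcal E$. This fixes $\mathcal Q$, $\Gamma$, the clusters and the sizes of their cores, and all assignments with these counts remain equally likely. Fix a set of clusters whose cores have total size $y\ge n/5$. By symmetry, the union $Y$ of their cores is a uniformly random $y$-element subset of $V$. For fixed $v$, the variable $|N_H(v)\cap Y|$ is hypergeometric with mean $M=|N_H(v)|\,y/n\ge\alpha n/5$, so it is less than $\alpha n/10\le M/2$ with probability at most $e^{-M/8}\le e^{-\alpha n/40}$. There are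 $n$ choices of $v$ and at most $2^m\le e^{0.007\alpha n}$ sets of clusters. As $0.025-0.007>0.01$, the conditional probability that (H3) fails is at most $ne^{-\alpha n/100}$, for all counts in $\mathcal E$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

We choose the grid so that face-adjacent cubes are completely joined in $G$, and so that $\mu$ is at least $8L\log(1/\alpha)$ for a large integer $L$. A cube then contains few points with probability at most $\alpha^L\le2^{2-L}\alpha^2$. The number of links thus decreases exponentially in $L$, while the cost $\mu$ of each link grows only linearly in $L$.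

\subsection*{Constants}
Let $\Delta=2d$, $K=2\Delta+2=4d+2$ and $c_d=(4(d+3))^{-d/2}$. For an integer $L\ge\max(20,K)$ put $C=8L/c_d$ and $\eta=(14d+4)2^{3-L}$. Both $\eta$ and $\eta C$ tend to $0$ as $L\to\infty$, so we can fix $L=L(d)$ with
\begin{equation}\label{eq:eta}
\eta\le400^{-2},\qquad \eta C\le\frac1{500}.
\end{equation}
Let $r=(C\log(1/\alpha)/n)^{1/d}$, $n\ge3$, and $k=\lceil\sqrt{d+3}/r\rceil$. If $k=1$, then $r$ exceeds the diameter $\sqrt d$ of $[0,1]^d$ and $G$ is complete. So let $k\ge2$. Then $\sqrt{d+3}/r\le k<2\sqrt{d+3}/r$, and $\mu=nk^{-d}$ satisfies
\begin{equation}\label{eq:mu}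
8L\log(1/\alpha)=c_d\,nr^d\le\mu\le nr^d=C\log(1/\alpha).
\end{equation}
Since $\alpha<1/2$, we get $\mu\ge8L\log2\ge5L\ge2K$, and in particular $N=n/\mu\le n$. Two face-adjacent cubes form a box of diameter $\sqrt{2^2+(d-1)}/k=\sqrt{d+3}/k\le r$.

\subsection*{The skeleton}
Call a cube \emph{dense} if $N_Q\ge K$ and \emph{sparse} otherwise, and let $a$ be the number of sparse cubes. As $K\le\mu/2$, the Chernoff bound and \eqref{eq:mu} show that a cube is sparse with probability at most $e^{-\mu/8}\le\alpha^L$. Hence $\mathbb Ea\le n\alpha^L$.

Suppose that $a<N$. Let $\mathcal Q$ be the set of dense cubes, $V_Q=C_Q=\{i:X_i\in Q\}$, and let $\Gamma$ be face-adjacency. This is a $\Delta$-skeleton: (S1) and (S2) hold by the choice of the grid, and (S3) by the remark after Definition~\ref{def:skeleton}. The stray vertices are those in sparse cubes, so $\beta\le Ka$ and $\nu=n-\beta$. If $a=0$, then $m=1$ and $\beta=0$. If $a\ge1$, then $m\le2da$ by Lemma~\ref{lem:grid}. In both cases, since $6d+2K=14d+4$,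
\begin{equation}\label{eq:count}
3m+2\beta\le\max\bigl(3,(14d+4)a\bigr).
\end{equation}

\subsection*{Case 1: $\alpha<n^{-1/10}$}
By Markov's inequality, $\mathbb P(a\ge1)\le n\alpha^L\le n^{1-L/10}\le1/n$. If $a=0$, the first alternative of Proposition~\ref{prop:det} applies, and it does not involve $H$.

\subsection*{Case 2: $\alpha\ge n^{-1/10}$}
Here $\alpha$ may be constant, and then Markov's inequality would bound $a$ only with constant failure probability; we use McDiarmid's inequality instead. Moving one point can make the cube it leaves sparse and the cube it enters dense, and it changes the type of no other cube, so $a$ changes by at most $1$. Hence $a\le n\alpha^L+n^{2/3}$ with probability at least $1-e^{-2n^{1/3}}$. Now $n\alpha^L\le2^{2-L}n\alpha^2$ because $\alpha<1/2$, and $n^{2/3}=n^{-2/15}n^{4/5}\le n^{-2/15}n\alpha^2\le2^{2-L}n\alpha^2$ for $n\ge n_0(d)$. So the event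
\[
\mathcal E=\{a\le2^{3-L}n\alpha^2\}=\{(14d+4)a\le s\},\qquad s:=\eta n\alpha^2,
\]
which is determined by the counts, has probability at least $1-e^{-2n^{1/3}}$.

We check \eqref{eq:s}. By \eqref{eq:mu}, \eqref{eq:eta} and $\alpha\log(1/\alpha)\le1/e$,
\[
s\mu\le\eta C\,\alpha\log(1/\alpha)\,\alpha n\le\frac{\alpha n}{500e}\le\frac{\alpha n}{1000}.
\]
Put $w=\sqrt{n/s}=1/(\alpha\sqrt\eta)\ge1$. From $\log w\le w-1$ we get $\log(en/s)=1+2\log w\le2w$, so
\[
s\log\frac{en}s\le\frac{n}{w^2}\cdot2w=2\sqrt\eta\,\alpha n\le\frac{\alpha n}{200}.
\]
On $\mathcal E$ we have $a\mu\le s\mu<n$, so $a<N$ and the skeleton exists. Since $s\ge\eta n^{4/5}\ge3$ for $n\ge n_0(d)$, \eqref{eq:count} gives $3m+2\beta\le s$. Finally $\beta\le s\le n/20$, so $\nu\ge\frac{19}{20}n$. By Proposition~\ref{prop:rand} and $\alpha n\ge n^{9/10}$, the failure probability is at most $e^{-2n^{1/3}}+e^{-n^{9/10}/200}+ne^{-n^{9/10}/100}$.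

In both cases the failure probability is bounded by a quantity that depends only on $n$ and $d$ and tends to $0$. So the conclusion holds for every function $\alpha(n)$, however it moves between the cases, and for all $H$. \qed

\section{The sharp constant: proof of Theorem~\ref{thm:sharp}(i)}\label{sec:sharp}

Let $\Lambda=\log(1/\alpha)$, so that $\Lambda\to\infty$ and $\Lambda\le\gamma\log n$. By monotonicity we may assume $\kappa_dnr^d=(1+\varepsilon)\Lambda$; then $r\to0$.

At this radius an empty region is rarer than $\alpha$ only if its volume is close to $\kappa_dr^d$. To approximate balls we use cubes of side about $\tau r$ with $\tau$ small. Such a cube is empty with probability about $e^{-\mu}=\alpha^{\mu/\Lambda}$, where $\mu/\Lambda$ is a small constant, so sparse cubes are far too numerous to be repaired by links. Two changes are needed. First, most sparse cubes will be absorbed by edges of $G$ into the cell of a nearby dense cube; this is what the distinction between $V_Q$ and $C_Q$ is for. Second, $\Gamma$ will join all dense cubes within distance about $r$, not only face-adjacent ones. Lemma~\ref{lem:geom} shows that both devices work near every cube that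 is not surrounded by sparse cubes of total volume about $\kappa_dr^d$. Cubes where they may fail will play the role that sparse cubes played in Section~\ref{sec:main}.

\subsection{The fine grid}
Put $R=3\cdot4^d+3$, and fix $\tau=\tau(d,\varepsilon)>0$ with
\[
2\tau\sqrt d\le\tfrac12,\qquad(1-2\tau\sqrt d)^d\ge1-\tfrac\varepsilon4 .
\]
Let $\rho=(1-2\tau\sqrt d)r$, so that $r/2\le\rho\le r$ and $\rho^d\ge(1-\frac\varepsilon4)r^d$. Let $k=\lceil1/(\tau r)\rceil$ and $\ell=1/k$; for large $n$ we have $\tau r/2\le\ell\le\tau r$. The grid has $N=k^d$ cubes of diameter $\ell\sqrt d\le\tau\sqrt d\,r\le r/4$, and $\mu=n\ell^d$ lies between $(\tau/2)^dnr^d$ and $\tau^dnr^d$. Thus $\mu\to\infty$, $\mu=O(\Lambda)$, and $N\le n$ for large $n$. Implied constants depend only on $d,\varepsilon,\gamma$. Let $c_Q$ be the center of the cube $Q$.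

Distinct cubes $Q,Q'$ are \emph{close} if $\lVert x-y\rVert\le r$ for all $x\in Q$ and $y\in Q'$. The cubes close to $Q$ are disjoint, have volume at least $(\tau r/2)^d$, and lie in $B(c_Q,r)$, hence in a cube of side $2r$. So there are at most $\Delta:=\lceil(4/\tau)^d\rceil$ of them. Moreover,
\begin{equation}\label{eq:close}
\text{if $Q\ne Q'$ and some $f\in Q$, $p\in Q'$ satisfy $\lVert f-p\rVert\le\rho$, then $Q$ and $Q'$ are close,}
\end{equation}
because $\lVert x-y\rVert\le\lVert x-f\rVert+\lVert f-p\rVert+\lVert p-y\rVert\le2\ell\sqrt d+\rho\le r$ for $x\in Q$, $y\in Q'$.

Let $K=3\Delta+2$. A cube is \emph{dense} if $N_Q\ge K$ and \emph{sparse} otherwise. Let $\Gamma$ be the graph on the dense cubes in which close cubes are joined. A cube $Q$ is \emph{normal} if $W_Q:=B(c_Q,Rr)$ is contained in $[0,1]^d$ and the sparse cubes that meet $W_Q$ have total volume less than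
\[
v_0:=\bigl(1-\tfrac\varepsilon4\bigr)\kappa_dr^d ;
\]
otherwise $Q$ is \emph{abnormal}. These notions are determined by the counts. Note that $\theta_d\rho^d\ge v_0$, since $\theta_d\ge\kappa_d$.

\subsection{The neighborhood of a normal cube}

\begin{lemma}\label{lem:geom}
Let $Q$ be a normal cube.
\begin{enumerate}
\item[(a)] $Q$ is dense or close to a dense cube.
\item[(b)] All dense cubes with center in $B(c_Q,2r)$ lie in one component of $\Gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $W=W_Q$. In each case we assume the contrary and find a subset of $W$ of volume at least $v_0$ that is covered by sparse cubes, which contradicts normality.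

(a) By \eqref{eq:close} with $f=c_Q$, every cube that meets $B(c_Q,\rho)$ is $Q$ or close to $Q$. If (a) fails, all these cubes are sparse, and they cover $B(c_Q,\rho)\subseteq W$, of volume $\theta_d\rho^d\ge v_0$.

(b) Suppose that dense cubes $D_1,D_2$ with centers in $B(c_Q,2r)$ lie in different components of $\Gamma$.

Let $d=1$. List the dense cubes from $D_1$ to $D_2$ in their order on the line. Some two consecutive ones are not close, since otherwise the list is a path in $\Gamma$. If $g$ is the length of the gap between them, then $g+2\ell>r$, so $g>(1-2\tau)r=\rho\ge v_0$. The gap lies between the centers of $D_1$ and $D_2$, hence in $W$, and it is covered by sparse cubes.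

Let $d\ge2$, and let $F_i$ be the union of the cubes in the component of $D_i$. A component is surrounded by a sparse layer of width $\rho$:
\begin{equation}\label{eq:layer}
\text{if $q\in[0,1]^d$, $q\notin F_i$ and $\operatorname{dist}(q,F_i)<\rho$, then $q$ lies in a sparse cube.}
\end{equation}
Indeed, by \eqref{eq:close} the cube of $q$ is close to a cube of the component, so it would belong to the component if it were dense. We show that the part of a layer inside $W$ is large, whether or not the components stay inside $W$.

\emph{Suppose that $F_i\subseteq B(c_Q,(R-1)r)$ for some $i$.} Let $f^+$ and $f^-$ be points of the closure of $F_i$ with largest and smallest first coordinate. Consider the open half-balls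
\[
\{f^++y:\lVert y\rVert<\rho,\ y_1>0\}\qquad\text{and}\qquad\{f^-+y:\lVert y\rVert<\rho,\ y_1<0\}.
\]
Comparing first coordinates shows that they are disjoint from each other and from $F_i$. Their points have distance less than $\rho$ from $F_i$ and lie in $W$. By \eqref{eq:layer} they are covered by sparse cubes, and their total volume is $\theta_d\rho^d\ge v_0$.

\emph{Suppose that both $F_1$ and $F_2$ contain a point at distance more than $(R-1)r$ from $c_Q$.} Then the two sets run side by side through many disjoint shells around $c_Q$, and we find a sparse ball between them in each shell. The component of $D_i$ contains a cube whose center has distance at least $(R-1)r-r/4\ge 3\cdot4^dr$ from $c_Q$. Follow a path in $\Gamma$ from $D_i$ to this cube. The distance from the center of the current cube to $c_Q$ starts at a value at most $2r$ and changes by at most $r$ in each step, as close cubes have centers at distance at most $r$. Fix $j\in\{1,\ldots,4^d\}$. The first center on the path with distance at least $3jr$ has distance less than $(3j+1)r$. So the shell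
\[
S_j=\{x:3jr\le\lVert x-c_Q\rVert\le(3j+1)r\}\subseteq W
\]
contains points $p_1\in F_1$ and $p_2\in F_2$. The function $x\mapsto\operatorname{dist}(x,F_1)$ is continuous and vanishes at $p_1$. It is at least $\rho$ at $p_2$, by \eqref{eq:layer}, because $p_2\notin F_1$ lies in a dense cube. Since $d\ge2$, the shell is path-connected, so it contains a point $x_j$ with $\operatorname{dist}(x_j,F_1)=\rho/2$. Every point $q$ of the open ball of radius $\rho/2$ about $x_j$ satisfies $0<\operatorname{dist}(q,F_1)<\rho$ and $\lVert q-c_Q\rVert<(3j+2)r\le Rr$. So this ball lies in $W$ and is covered by sparse cubes, by \eqref{eq:layer}. Points of different shells are at distance at least $2r$, so the $4^d$ balls are disjoint. Their total volume is $4^d\theta_d(\rho/2)^d\ge4^d\theta_d(r/4)^d=\theta_dr^d\ge v_0$.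
\end{proof}

The last argument is where the dimension matters. For $d=1$ a shell consists of two intervals, and two long components can be separated by one gap of length about $r$. This is the configuration counted in Section~\ref{sec:lower}, and it is the reason for $\kappa_1=1$.

\subsection{The skeleton}
The vertices in sparse cubes number at most $KN=Kn/\mu=o(n)$. So for large $n$ there are dense cubes, and they contain at least $\frac{19}{20}n$ vertices, whatever the points are. Let $\mathcal Q$ be the set of dense cubes, with $\Gamma$ as above and $C_D=\{i:X_i\in D\}$; then $\nu\ge\frac{19}{20}n$. Using Lemma~\ref{lem:geom}(a), attach each nonempty sparse normal cube to one dense cube close to it, and let $V_D$ consist of $C_D$ and the vertices in the cubes attached to $D$. The stray vertices are those in sparse abnormal cubes.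

Condition (S1) holds by the choice of $\Delta$, and (S2) holds by the definition of closeness and because cubes have diameter at most $r$. For (S3), note first that $|C_D|\ge K\ge2\Delta+2$. Let $T\subseteq C_D$ with $2\le|T|\le2\Delta+2$, let $y\ne y'$ in $T$, and let $Q_1,\ldots,Q_t$ be the cubes attached to $D$, where $t\le\Delta$. The vertices in each $Q_i$ form a nonempty clique that is completely joined to $C_D$, but different $Q_i$ need not be joined to each other, so we separate them by core vertices. As $|C_D\setminus T|\ge K-(2\Delta+2)=\Delta\ge t$, there are distinct $x_1,\ldots,x_{t}\in C_D\setminus T$. The required path is: $y$, the vertices in $Q_1$, $x_1$, the vertices in $Q_2$, $x_2,\ldots$, the vertices in $Q_t$, $x_t$, the remaining vertices of $C_D\setminus T$, and $y'$. For $t=0$ it is $y$, $C_D\setminus T$, $y'$.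

Let $a$ be the number of abnormal cubes. Then $\beta\le Ka$, and $a\ge1$ because a corner cube has its center at distance $\ell/2<Rr$ from the boundary. We bound $m$. For a normal cube $Q$, let $\mathcal D(Q)$ be the set of dense cubes equal or close to $Q$. It is nonempty by Lemma~\ref{lem:geom}(a), and the centers of its cubes lie in $B(c_Q,r)$, so by Lemma~\ref{lem:geom}(b) it is contained in one cluster $Z(Q)$. If $Q,Q'$ are face-adjacent normal cubes, then $\lVert c_Q-c_{Q'}\rVert=\ell\le r$, so all cubes of $\mathcal D(Q)\cup\mathcal D(Q')$ have centers in $B(c_{Q'},2r)$, and $Z(Q)=Z(Q')$. Thus $Z(\cdot)$ is constant on each face-connected component of the set of normal cubes, and it takes at most $2da$ values by Lemma~\ref{lem:grid}. A cluster that contains a normal cube $D$ equals $Z(D)$, and at most $a$ clusters contain an abnormal cube. Hence $m\le(2d+1)a$ and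
\begin{equation}\label{eq:count2}
3m+2\beta\le c_1a,\qquad c_1:=6d+3+2K .
\end{equation}

\subsection{Abnormal cubes are rare}
If $W_Q\not\subseteq[0,1]^d$, then $c_Q$ is within distance $Rr$ of one of the $2d$ faces of $[0,1]^d$. For each face this leaves at most $Rrk+1$ layers of $k^{d-1}$ cubes. Since $rk\le2/\tau$ and $k^d\le n$, there are at most $c_2n^{1-1/d}$ such cubes, where $c_2=2d(2R/\tau+1)$.

Let $Q$ be any other cube. The cubes that meet $W_Q$ lie in $B(c_Q,(R+1)r)$, so there are at most $M:=\lceil(4(R+1)/\tau)^d\rceil$ of them, by the volume comparison used for $\Delta$. If $Q$ is abnormal, then some set of these cubes, namely the sparse ones, has total volume $v\in[v_0,Mr^d]$ and contains at most $K_1:=MK$ points. For a fixed set of cubes of such a volume $v$, this has probability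
\[
\sum_{i\le K_1}\binom niv^i(1-v)^{n-i}\le\sum_{i\le K_1}(nv)^ie^{-v(n-K_1)}\le(K_1+1)(1+nv)^{K_1}e^{K_1v}e^{-nv}.
\]
Here $nv\le Mnr^d=O(\Lambda)$ and $v\le Mr^d\to0$, while
\[
nv\ge nv_0=\bigl(1-\tfrac\varepsilon4\bigr)(1+\varepsilon)\Lambda=\bigl(1+\tfrac34\varepsilon-\tfrac14\varepsilon^2\bigr)\Lambda\ge\bigl(1+\tfrac\varepsilon2\bigr)\Lambda .
\]
So the probability is $O(\Lambda^{K_1})\alpha^{1+\varepsilon/2}$, uniformly. There are at most $2^M$ sets for each $Q$ and at most $n$ cubes $Q$. Since $\Lambda^{K_1}\alpha^{\varepsilon/6}=\Lambda^{K_1}e^{-\varepsilon\Lambda/6}\to0$, the expected number of abnormal cubes of this kind is at most $n\alpha^{1+\varepsilon/3}$ for large $n$. By Markov's inequality their number exceeds $n\alpha^{1+\varepsilon/4}$ with probability at most $\alpha^{\varepsilon/12}$, which tends to $0$ because $\alpha\to0$. Therefore the event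
\[
\mathcal E=\{c_1a\le s\},\qquad s:=c_1\bigl(n\alpha^{1+\varepsilon/4}+c_2n^{1-1/d}\bigr),
\]
which is determined by the counts, holds a.a.s., and on it $3m+2\beta\le s$ by \eqref{eq:count2}.

\subsection{Conclusion}
It remains to check \eqref{eq:s}. Let $\xi=1/d-\gamma>0$. Since $\alpha\ge n^{-\gamma}$ and $\Lambda\le\log n$,
\[
\frac{\Lambda s}{\alpha n}\le c_1\bigl(\Lambda e^{-\varepsilon\Lambda/4}+c_2\,n^{-\xi}\log n\bigr)\to0 .
\]
As $\mu=O(\Lambda)$, this gives $s\mu=o(\alpha n)$. As $s\ge n\alpha^2$, we have $\log(en/s)\le1+2\Lambda$, so $s\log(en/s)=o(\alpha n)$ as well. Thus \eqref{eq:s} holds for large $n$, and Proposition~\ref{prop:rand} applies. Its error terms tend to $0$ because $\alpha n\ge n^{1-\gamma}$ with $\gamma<1$. This proves Theorem~\ref{thm:sharp}(i). \qed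

\begin{remark}
The hypothesis $\alpha\ge n^{-\gamma}$ with $\gamma<1/d$ pays for the boundary. Lemma~\ref{lem:geom} needs the ball $W_Q$ inside $[0,1]^d$, so the proof declares all cubes near the boundary abnormal and lets $H$ repair them. This fits the budget \eqref{eq:s} only if the bound $c_2n^{1-1/d}$ on their number, multiplied by $\Lambda$, is small compared with $\alpha n$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{ED}
Alberto Espuny D\'iaz, \emph{Hamiltonicity of graphs perturbed by a random geometric graph}, arXiv:2102.02321 (2021).

\bibitem{Hoe}
Hoeffding, 1963.

\bibitem{JLR}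
Janson, {\L}uczak and Ruci\'nski, \emph{Random Graphs}.

\end{thebibliography}
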